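# Balanced parts are not the hardest to list-color: twelve lines of an affine plane against parts of size four

## 1. The balanced guess, and the cases that support it

All graphs are finite and simple; $\chi(G)$ is the chromatic number and $\alpha(G)$ the independence number. A graph is $k$-chromatic if $\chi(G)=k$. If each vertex $v$ carries a list $L(v)$ of colors, an *acceptable coloring* is a proper coloring $f$ with $f(v)\in L(v)$ for all $v$; if one exists, $G$ is $L$-colorable. The list chromatic number is
$$\chi_\ell(G)=\min\{k:\ G\text{ is }L\text{-colorable whenever }|L(v)|\ge k\text{ for all }v\in V(G)\}.$$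

Fix $n$ and $k$. Which $k$-chromatic graph on $n$ vertices has the largest $\chi_\ell$? Adding edges between different color classes never lowers $\chi_\ell$, so we may look only at complete $k$-partite graphs: $k$ nonempty parts, two vertices adjacent exactly when they lie in different parts. There $\chi=k$ and $\alpha$ is the size of the largest part. An acceptable coloring cuts each part into blocks and gives each block a color common to all lists in the block, and no color may appear in two different parts.

So the question is which part sizes are worst. The answer one would first guess is: parts as equal as possible. The following conjecture makes a guess of this kind. It is the problem treated here, and it is taken from Jonathan A. Noel, Bruce A. Reed and Hehui Wu, "A Proof of a Conjecture of Ohba", arXiv:1211.1999 (2012).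

**Conjecture (Noel).** For $n\ge k\ge 2$ there is a graph $G_{n,k}$ such that $G_{n,k}$ is a complete $k$-partite graph on $n$ vertices, $\alpha(G_{n,k})=\lceil n/k\rceil$, and every $k$-chromatic graph $G$ on $n$ vertices satisfies $\chi_\ell(G)\le\chi_\ell(G_{n,k})$.

Since some part has at least $n/k$ vertices, the second condition says that no part is larger than it has to be. For testing, we have the known bound
$$\chi_\ell(G)\le\max\left\{\chi(G),\left\lceil\frac{|V(G)|+\chi(G)-1}{3}\right\rceil\right\}\tag{1}$$
for every graph $G$, with equality for every complete multipartite graph whose parts all have size $1$ or $3$. In particular $\chi_\ell(G)=\chi(G)$ if $|V(G)|\le 2\chi(G)+1$ (Ohba's Conjecture, now a theorem).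

*Case $n\le 2k+1$.* All $k$-chromatic graphs on $n$ vertices have $\chi_\ell=k$, so any complete $k$-partite graph with $\alpha=\lceil n/k\rceil$ will do.

*Case $2k<n\le 3k$ with $n-k$ even.* Take $(n-k)/2$ parts of size $3$ and the remaining parts of size $1$. Then $\alpha=3=\lceil n/k\rceil$, and equality holds in (1), so this graph is extremal. This includes $n=3k$, where all parts have size $3$ and $\chi_\ell=\lceil(4k-1)/3\rceil$.

*By hand: $k=2$, $n=6$.* In $K_{3,3}$ give the lists $\{1,2\},\{1,3\},\{2,3\}$ to the vertices of each part. No color lies in all three lists, so each part uses at least two colors. The two parts would need four colors, but there are three. So $\chi_\ell(K_{3,3})\ge 3$, and (1) gives $3$ as an upper bound.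

*Just above $3k$.* For $n=3k+1$ the graph with one part of size $4$ and $k-1$ parts of size $3$ contains the graph with $k$ parts of size $3$, so it has $\chi_\ell\ge\lceil(4k-1)/3\rceil$. The bound (1) is $\lceil 4k/3\rceil$, which is the same number unless $k\equiv1\pmod 3$. So the guess holds for $n=3k+1$ and $k\not\equiv 1\pmod 3$. Likewise $K_{4,4}\supseteq K_{3,3}$ has $\chi_\ell=3$, which equals (1) for $k=2$, $n=8$.

The guess survives all these tests. It is nevertheless false.

## 2. The coefficient of $d=n-3k$

Write $n=3k+d$ with $0<d\le k$, so $\lceil n/k\rceil=4$. Bound (1) is about $\frac{4k}3+\frac d3$, while the graphs with parts of size $3$ and $4$ have $\chi_\ell$ at least about $\frac{4k}3$. The contest between part sizes is about the coefficient of $d$, somewhere in $[0,\frac13]$. The theorem says that parts of size at most $11$ give coefficient essentially $0$, that parts of size $12$ give $\frac2{27}$, and that nothing gives more.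

**Theorem 1.** For every $\omega\in(0,\frac1{100}]$ there are $\eta\in(0,1)$ and $k_0$ such that, whenever $k\ge k_0$, $k^{4/5}\le d\le\eta k$ and $n=3k+d$:

- (a) every complete $k$-partite graph $G$ on $n$ vertices with $\alpha(G)\le 11$ satisfies $\chi_\ell(G)\le\lceil\frac{4k}3+\omega d\rceil$;
- (b) every $k$-chromatic graph $G$ on $n$ vertices satisfies $\chi_\ell(G)\le\lceil\frac{4k}3+(\frac2{27}+\omega)d\rceil$;
- (c) there is a complete $k$-partite graph $H$ on $n$ vertices with $\alpha(H)=12$ and $\chi_\ell(H)\ge\frac{4k}3+\frac2{27}d-6$.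

**Corollary 2.** The conjecture is false. It fails for every large $k$ and every $n$ with $3k+k^{4/5}\le n\le(3+\eta)k$, where $\eta>0$ is an absolute constant.

**Proof.** Apply Theorem 1 with $\omega=\frac1{100}$; for large $k$ the range $k^{4/5}\le d\le\eta k$ contains integers. In it $3k<n\le4k$, so a conjectured $G_{n,k}$ is complete $k$-partite with $\alpha=4$. By (a), $\chi_\ell(G_{n,k})\le\frac{4k}3+\frac d{100}+1$. By (c), the $k$-chromatic graph $H$ has $\chi_\ell(H)\ge\frac{4k}3+\frac{2d}{27}-6$. The second number is larger once $(\frac2{27}-\frac1{100})d>7$, which holds for large $k$ because $d\ge k^{4/5}$. $\square$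

Only (a) and (c) are used. The same argument shows that in this range no complete $k$-partite graph with $\alpha\le11$ is extremal. For $d=\lfloor\eta k\rfloor$ the gap is linear in $k$. By (b) and (c), the maximum of $\chi_\ell$ over $k$-chromatic $n$-vertex graphs is $\frac{4k}3+(\frac2{27}+o(1))d$ as $k\to\infty$, $d/k\to0$, $d\ge k^{4/5}$.

## 3. Missed sets, and the lines of $AG(2,3)$

Say that a vertex *misses* a color if the color is not in its list. Take a pool of $C$ colors and lists of size $2C/3$, so each vertex misses $C/3$ colors. A part is forced to use at least two colors exactly when every color is missed by some vertex of the part, and three vertices suffice for this. It is forced to use at least three colors exactly when any two colors, possibly equal, are missed together by some vertex. So we must cover all pairs of colors by missed sets of density $\frac13$. How many vertices does this take?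

**Eleven are not enough.** Let $3\mid C$ and let $m\le 11$ subsets of a $C$-element set be given, each of size at most $C/3$. Then some two elements, possibly equal, lie in no common member of the family. Indeed, the sizes add up to at most $\frac{11}3C<4C$, so some element $c$ lies in $r\le3$ of the sets. If $r=0$, take the pair $c,c$. If $r\in\{1,2\}$, the sets through $c$ cover at most $\frac23C<C$ elements. If $r=3$, they all share $c$, so they cover at most $1+3(\frac C3-1)=C-2$ elements. In both cases some $c'$ lies in none of the sets through $c$. $\square$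

**Twelve are enough.** The affine plane $AG(2,3)$ has the nine points of $\mathbb F_3^2$ and as lines the sets $\{x+tv:t\in\mathbb F_3\}$ with $v\ne0$. Each line has three points and two distinct points lie on exactly one line, so there are $\frac{9\cdot8}{3\cdot2}=12$ lines, and each has density $\frac39=\frac13$.

A part of size $12$ therefore costs nine vertices more than a part of size $3$ and forces one more color. With $d$ spare vertices we force about $d/9$ more colors, and since lists have size $\frac23$ of the pool this is worth $\frac23\cdot\frac d9=\frac2{27}d$.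

**Proof of Theorem 1(c).** Let $a=\lfloor d/9\rfloor$; for large $k$ we have $1\le a<k$. Let $H_0$ be complete $k$-partite with $a$ parts of size $12$ and $k-a\ge1$ parts of size $3$. It has $3k+9a$ vertices. Add the missing $d-9a\le8$ vertices to one part of size $3$, which then has size at most $11$, to get $H$. Then $\alpha(H)=12$ and $\chi_\ell(H)\ge\chi_\ell(H_0)$, since $H_0$ is an induced subgraph of $H$.

Let $C=9\lfloor(2k+a-1)/9\rfloor\le2k+a-1$ and take $C$ colors.

*Parts of size 3.* Split the colors into three equal classes; the $i$-th vertex gets all colors except class $i$. Lists have size $\frac23C$, and no color lies in all three lists, so each such part uses at least two colors.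

*Parts of size 12.* Identify the vertices with the lines of $AG(2,3)$ and split the colors into nine equal classes $D_u$, $u\in\mathbb F_3^2$. The vertex $\Lambda$ gets all colors of all $D_u$ with $u\notin\Lambda$. Lists have size $\frac69C=\frac23C$. Given two colors, from $D_u$ and $D_{u'}$ (possibly $u=u'$), some line contains $u$ and $u'$, and that vertex misses both colors. So each such part uses at least three colors.

Different parts use disjoint sets of colors, so an acceptable coloring needs at least $2(k-a)+3a=2k+a>C$ colors; none exists. Since $C\ge2k+a-9$ and $a\ge(d-8)/9$,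
$$\chi_\ell(H)\ge\tfrac{2C}3+1\ge\tfrac{4k}3+\tfrac{2a}3-5\ge\tfrac{4k}3+\tfrac{2d}{27}-\tfrac{16}{27}-5\ge\tfrac{4k}3+\tfrac{2d}{27}-6.\qquad\square$$

The rest of the notes proves the upper bounds (a) and (b) together. A reader who wants only the disproof can read everything with $\beta=0$, $B=11$, $G'=G$, $k'=k$ below.

## 4. Constants and the splitting of large parts

In (b) we may assume that $G$ is complete $k$-partite, since a $k$-chromatic graph is a spanning subgraph of such a graph.

**Constants.** Given $\omega$, choose $\delta\in(0,10^{-10}]$ with $30\sqrt\delta\le\omega/4$, and put $\eta=\delta$. In case (a) let $\beta=0$, $B=11$; in case (b) let $\beta=\frac2{27}$, $B=\lceil11/\delta\rceil$. Put $E=2^B$, $\sigma=\frac\omega{4EB}$ and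
$$\ell=\lceil\tfrac{4k}3+(\beta+\omega)d\rceil,\qquad s=\lfloor\sigma d\rfloor,\qquad\ell_0=\ell-Es,\qquad\gamma=\frac{\omega d}{8k}.$$
Here $\ell$ is the list size, $s$ will be a safety margin, and $\ell_0$ is the list size after discarding up to $Es$ colors. For large $k$ (recall $k^{4/5}\le d\le\delta k$):

- $s\ge\sigma d/2$ and $s\ge1$, since $\sigma d\ge2$;
- $\ell\le2k$;
- $Es\le\frac{\omega d}{4B}\le\frac{\omega\delta k}{4B}$, so $\ell_0\ge1.3k$, $\ell_0-Es\ge1.2k$, $s\le\frac12\sqrt\delta\,\ell_0$ and $Es\le0.9\sqrt\delta\,\ell_0$.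

Since $\gamma\ell_0\le\gamma\ell\le2k\gamma=\frac{\omega d}4$ and $Es\le\frac{\omega d}4$,
$$(1-\gamma)\ell_0\ge\ell-2k\gamma-Es\ge\tfrac{4k}3+(\beta+\tfrac\omega2)d.\tag{2}$$

**Splitting.** The purpose is to have parts of bounded size. In case (a) put $G'=G$; all parts have size at most $11=B$. In case (b) split every part of size $m>B$ into $\lceil m/B\rceil$ parts whose sizes differ by at most one. As $\lceil m/B\rceil\le\frac{m+B-1}B$, their average size is at least $\frac{mB}{m+B-1}$. This is increasing in $m$ and equals $\frac{B+1}2\ge6$ at $m=B+1$. The average is at most $B$. So all new sizes lie between $4$ and $B$. Splitting only adds edges, so $G'\supseteq G$ on the same vertices, and an acceptable coloring of $G'$ is one of $G$. It therefore suffices to show that $G'$ is $L$-colorable whenever $|L(v)|=\ell$ for all $v$ (larger lists may be shortened).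

Let $k'\ge k$ be the number of parts of $G'$ and $p_i$ its number of parts of size $i$; for $i\le3$ this is the same for $G$. Put
$$D=\sum_{P\text{ part of }G,\ |P|\ge4}(|P|-3)=d+2p_1+p_2,$$
the second equality because $\sum_P(|P|-3)=n-3k=d$ over all parts of $G$. Splitting a part of size $m$ into $r$ parts of size at least $4$ turns $m-3$ into $m-3r$, so the corresponding sum over $G'$ is at most $D$. In case (b), for $m>B$ we have $m\ge12$ and hence $m\le\frac43(m-3)$. So, with the sum over parts of $G$ of size $m>B$,
$$k'-k\le\sum_{m>B}\frac mB\le\frac{4D}{3B},\qquad k'-k\le\frac nB\le\frac{4k}B.\tag{3}$$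
In case (a), $k'=k$. Always $k'\le2k$.

## 5. Pricing colors, and rounding a fractional coloring

Fix lists with $|L(v)|=\ell$ and let $\mathcal C=\bigcup_vL(v)$, so $|\mathcal C|\le n\ell\le4k\cdot2k=8k^2$. We think of coloring as a market: each color is sold once, at a price, and a part must buy a color for each of its blocks. If for all prices the parts can be served at total cost below the total price of all colors, linear programming duality gives a fractional coloring, which we round at random. For the rounding to work, each block must spread its demand over at least $s$ colors. This is why the price of a block is defined by the $s$-th cheapest color.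

**Definition (cost).** For nonempty $X$ inside a part of $G'$ let $L(X)=\bigcap_{v\in X}L(v)$. For prices $y\in\mathbb R_{\ge0}^{\mathcal C}$ let $w'(X)$ be the $s$-th smallest price in $L(X)$, counted with multiplicity, and $w'(X)=\infty$ if $|L(X)|<s$. Let
$$z(X)=\min\Big\{\sum_{A\in\pi}w'(A):\pi\text{ a partition of }X\Big\},\qquad z(\emptyset)=0.$$

*Example.* Let a part of size $3$ have the lists of Section 3, with $3s\le C$, and give each of the $C$ colors the price $\frac23$, so the total price is $\frac23C$, the list size. A pair of vertices shares a class, so it has $w'=\frac23$; the whole part has $L(X)=\emptyset$ and $w'=\infty$. Hence $z=\frac43$. For a part of size $12$ with the $AG(2,3)$ lists, $9s\le C$ and the same prices, $z=2$: three non-collinear points $u$ give three classes $D_u$ that serve all lines, and no two colors do. Note $2=\frac43+\frac2{27}(12-3)$.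

*Basic properties.* $z$ is finite, because singletons have $|L(v)|=\ell\ge s$. If $X\subseteq X'$ then $L(X')\subseteq L(X)$, so $w'(X)\le w'(X')$; restricting a partition of $X'$ to $X$ shows $z(X)\le z(X')$. Joining partitions of $X$ and $X'\setminus X$ gives $z(X\cup X')\le z(X)+z(X'\setminus X)\le z(X)+z(X')$. So $z$ is monotone and subadditive. Also $z(X)\le w'(X)$, with equality for singletons.

We use three textbook facts. *Minimax:* for a bilinear form $f(x,y)$ on nonempty polytopes, $\max_y\min_xf=\min_x\max_yf$. *Hoeffding:* if $S$ is a sum of $N$ independent variables with values in $[0,r]$, then $\Pr(S\ge\mathbb ES+\tau)\le\exp(-2\tau^2/(Nr^2))$ for $\tau>0$. *Hall:* finitely many finite sets have distinct representatives if the union of any $j$ of them has at least $j$ elements.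

**Proposition 3 (rounding).** If $\sum_Pz(P)\le(1-\gamma)\sum_cy_c$ for all $y\ge0$ (sum over the parts of $G'$), then for $k\ge k_0$ the graph $G'$ is $L$-colorable.

**Proof.**

**Step 1: a fractional coloring with all loads at most $1-\gamma$.** Let $\Pi_P$ be the set of partitions $\pi$ of $P$ with $|L(X)|\ge s$ for all $X\in\pi$; it contains the partition into singletons. Consider the polytope of all $\lambda_{P,\pi}\ge0$ ($\pi\in\Pi_P$, $\sum_\pi\lambda_{P,\pi}=1$ for each $P$) and all $\mu_{P,\pi,X,c}\in[0,\lambda_{P,\pi}/s]$ ($X\in\pi$, $c\in L(X)$) with $\sum_c\mu_{P,\pi,X,c}=\lambda_{P,\pi}$. It is nonempty. Put $\mathrm{load}(c)=\sum_{P,\pi,X}\mu_{P,\pi,X,c}$.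

Fix $y$ and minimize $\sum_cy_c\,\mathrm{load}(c)$. For given $\lambda$ it is best to put $\lambda_{P,\pi}/s$ on each of the $s$ cheapest colors of $L(X)$, at cost $\lambda_{P,\pi}w(X)$, where $w(X)$ is the average of the $s$ smallest prices in $L(X)$. Then it is best to put all weight on the cheapest $\pi$. So the minimum is $\sum_P\min_{\pi\in\Pi_P}\sum_{X\in\pi}w(X)$. Since $w\le w'$, and partitions outside $\Pi_P$ have infinite $w'$-cost, this is at most $\sum_Pz(P)\le(1-\gamma)\sum_cy_c$. By minimax, with $y$ ranging over the simplex $\sum_cy_c=1$, some $(\lambda,\mu)$ has $\sum_cy_c\,\mathrm{load}(c)\le1-\gamma$ for all such $y$. Unit vectors $y$ give $\mathrm{load}(c)\le1-\gamma$ for all $c$.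

**Step 2: choose one partition per part, keeping all loads at most $1$.** Choose $\pi_P$ independently over $P$ with probabilities $\lambda_{P,\pi}$. For $X\in\pi_P$ put $\varphi_{P,X,c}=\mu_{P,\pi_P,X,c}/\lambda_{P,\pi_P}\in[0,\frac1s]$ for $c\in L(X)$, and $0$ otherwise, so $\sum_c\varphi_{P,X,c}=1$. For fixed $c$, the random load $\sum_P\sum_{X\in\pi_P}\varphi_{P,X,c}$ is a sum of $k'\le2k$ independent variables in $[0,B/s]$ with mean $\mathrm{load}(c)\le1-\gamma$. By Hoeffding it exceeds $1$ with probability at most
$$\exp\Big(-\frac{2\gamma^2s^2}{B^2k'}\Big)\le\exp\Big(-c_1\frac{d^4}{k^3}\Big)\le\exp(-c_1k^{1/5}),\qquad c_1=c_1(\omega,\sigma,B)>0,$$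
because $\gamma=\frac{\omega d}{8k}$, $s\ge\frac{\sigma d}2$ and $d\ge k^{4/5}$. This is where the exponent $\frac45$ enters. As $|\mathcal C|\le8k^2$, for large $k$ some choice has all loads at most $1$.

**Step 3: distinct colors for the blocks.** For any set $\mathcal X$ of chosen blocks (from all parts),
$$|\mathcal X|=\sum_{X\in\mathcal X}\sum_c\varphi_{P,X,c}\le\Big|\bigcup_{X\in\mathcal X}L(X)\Big|,$$
because only colors of the union contribute and each contributes at most $1$. So Hall's condition holds, the blocks get distinct colors $c_X\in L(X)$, and coloring each block $X$ with $c_X$ is acceptable. $\square$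

Both sides of the hypothesis scale with $y$, and $y=0$ is trivial, so we may normalize $\sum_cy_c=\ell_0$. By (2), Theorem 1(a),(b) follows from the next statement.

**Proposition 4.** If $Y:=\sum_cy_c=\ell_0$, then $\sum_Pz(P)\le\frac{4k}3+(\beta+\frac\omega2)d$, the sum being over the parts of $G'$.

From now on $y$ is fixed with $Y=\ell_0$.

## 6. What one part can cost

**Exceptional colors.** For a part $P$ of $G'$ and a color $c$ let $S_c=\{v\in P:c\in L(v)\}$. Let $\mathrm{Exc}(P)$ be the set of colors $c$ with $y_c<w'(X)$ for some nonempty $X\subseteq S_c$. For each $X$ at most $s-1$ colors of $L(X)$ are cheaper than $w'(X)$ (also if $w'(X)=\infty$, for then $|L(X)|\le s-1$). So $|\mathrm{Exc}(P)|\le2^{|P|}(s-1)\le Es$. If $c\notin\mathrm{Exc}(P)$, then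
$$y_c\ge w'(X)\ge z(X)\quad\text{for every nonempty }X\subseteq S_c.\tag{4}$$
In words: apart from $Es$ colors, a color costs at least what it can serve.

**Lemma 5 (weight test).** Let $X$ be a nonempty subset of a part $P$, and let $p:X\to\mathbb R_{\ge0}$ satisfy $p(S):=\sum_{v\in S}p_v\le z(S)$ for all nonempty $S\subseteq X$. Then $p(X)\le1$.

**Proof.** By (4), and since $|L(v)\setminus\mathrm{Exc}(P)|\ge\ell-Es=\ell_0$,
$$\ell_0=Y\ge\sum_{c\notin\mathrm{Exc}(P)}z(S_c\cap X)\ge\sum_{c\notin\mathrm{Exc}(P)}p(S_c\cap X)=\sum_{v\in X}p_v\,|L(v)\setminus\mathrm{Exc}(P)|\ge p(X)\,\ell_0.\qquad\square$$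

**Lemma 6.** Let $X$ be a nonempty subset of a part, $|X|=m$.

1. If $m\le2$ then $z(X)\le1$.
2. If $m=3$ then $z(X)\le\frac43$.
3. If $m=4$ then $z(X)\le\frac{19}{12}$.
4. If $m\ge4$ then $z(X)\le\frac43+\frac{m-3}4$.

**Proof of 1.** For $m=1$ use $p=z$ in Lemma 5. For $X=\{1,2\}$ take $p_1=z(\{1\})$ and $p_2=z(X)-z(\{1\})$, which lies in $[0,z(\{2\})]$ by monotonicity and subadditivity.

**Proof of 2.** Let $X=\{1,2,3\}\subseteq P$, $z=z(X)$, $q_i=z(\{i\})$, $M_i=z(X\setminus\{i\})$. By subadditivity
$$q_i+M_i\ge z,\qquad M_i+M_j\ge z\ (i\ne j),\qquad q_1+q_2+q_3\ge z.$$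
The step we need is to pair up colors so that each pair, or triple, serves all of $X$. Choose $L'(i)\subseteq L(i)\setminus\mathrm{Exc}(P)$ with $|L'(i)|=\ell_0$ and let $S'_c=\{i:c\in L'(i)\}\subseteq S_c$. If $S'_c\ne\emptyset$ then $c\notin\mathrm{Exc}(P)$, so $y_c\ge z(S'_c)$ by (4). Let $t,g_i,h_i$ be the numbers of colors with $S'_c$ equal to $X$, $X\setminus\{i\}$, $\{i\}$ respectively. Counting $L'(i)$ gives $t+g_j+g_r+h_i=\ell_0$ for $\{i,j,r\}=\{1,2,3\}$, and
$$Y\ge tz+\sum_ig_iM_i+\sum_ih_iq_i.$$
Put $m_i=\min(g_i,h_i)$, $g'_i=g_i-m_i$, $h'_i=h_i-m_i$. The removed pairs contribute $\sum m_i(M_i+q_i)\ge z\sum m_i$. Moreover $t+g'_j+g'_r+h'_i=\ell_0-\sum m_i$ for every $i$, and $g'_ih'_i=0$.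

Suppose some $h'_i>0$, say $h'_1>0$. Then $g'_1=0$. Comparing the equations for $i=1$ and $i=2$ gives $h'_2+g'_1=h'_1+g'_2$, so $h'_2=g'_2+h'_1>0$. Hence $g'_2=0$ and $h'_2=h'_1$. In the same way $g'_3=0$ and $h'_3=h'_1=:h'$. Then $t+\sum m_i+h'=\ell_0$, and $Y\ge z(t+\sum m_i)+h'(q_1+q_2+q_3)\ge z\ell_0$.

Suppose all $h'_i=0$. Then $g'_j+g'_r$ is the same for all pairs, so all $g'_i$ equal some $g'$, with $t+2g'+\sum m_i=\ell_0$, and $Y\ge z(\ell_0-2g')+2g'\cdot\frac12\sum M_i$.

In both cases $\ell_0=Y\ge\ell_0\min(z,\frac12\sum M_i)$, so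
$$\min\big(z,\tfrac12(M_1+M_2+M_3)\big)\le1.\tag{5}$$
If $z>1$, then $2\ge\sum M_i\ge\frac32z$ (add the three inequalities $M_i+M_j\ge z$ and halve), so $z\le\frac43$.

**Proof of 3.** Suppose $z:=z(X)>\frac{19}{12}$. By parts 1, 2 and subadditivity, singletons cost at least $z-\frac43>\frac14$ and pairs at least $z-1>\frac12$. Let $a$ be the minimum cost of a triple, attained by $\{1,2,3\}$, with $X=\{1,2,3,4\}$. If $a>\frac34$, then $p\equiv\frac14+\epsilon$ with small $\epsilon>0$ satisfies the hypothesis of Lemma 5 and has $p(X)>1$, a contradiction. So $a\le\frac34$. Every set containing $4$ costs at least $z(\{4\})\ge z-a$. Put $p_1=p_2=p_3=\frac a3$ and $p_4=z-\frac{5a}3>0$, and check all subsets: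

- subsets of $\{1,2,3\}$ of size $1,2,3$ have $p$-values $\frac a3\le\frac14$, $\frac{2a}3\le\frac12$, and $a=z(\{1,2,3\})$;
- $\{4\},\{i,4\},\{i,j,4\}$ have $p$-values $z-\frac{5a}3$, $z-\frac{4a}3$, $z-a$, all at most $z-a$;
- $p(X)=z-\frac{2a}3\le z$.

So Lemma 5 applies, but $p(X)\ge z-\frac12>1$, a contradiction.

**Proof of 4.** Some nonempty $S\subseteq X$ has $z(S)\le|S|/m$; otherwise $p\equiv\frac{1+\epsilon}m$ with small $\epsilon>0$ contradicts Lemma 5. With $j=|S|$, $z(X)\le\frac jm+z(X\setminus S)$. Define $F_0=0$, $F_1=F_2=1$, $F_3=\frac43$, $F_4=\frac{19}{12}$ and $F_m=\max_{1\le j\le m}(\frac jm+F_{m-j})$ for $m\ge5$. Then $z(X)\le F_m$, by parts 1–3 and induction. Now $F_4=\frac43+\frac14$, and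
$$F_5=\max\{\tfrac15+\tfrac{19}{12},\tfrac25+\tfrac43,\tfrac35+1,\tfrac45+1,1\}=1.8\le\tfrac43+\tfrac24,$$
$$F_6=\max\{\tfrac16+1.8,\tfrac13+\tfrac{19}{12},\tfrac12+\tfrac43,\tfrac23+1,\tfrac56+1,1\}=\tfrac16+1.8<1.97\le\tfrac43+\tfrac34,$$
$$F_7=\max\{\tfrac17+F_6,\tfrac27+1.8,\tfrac37+\tfrac{19}{12},\tfrac47+\tfrac43,\tfrac57+1,\tfrac67+1,1\}=\tfrac17+F_6<2.12\le\tfrac43+1.$$
For $m\ge8$ use induction. If $m-j\ge4$, then $\frac jm+F_{m-j}\le\frac j4+\frac43+\frac{m-j-3}4=\frac43+\frac{m-3}4$. If $m-j\le3$, then $\frac jm+F_{m-j}\le1+\frac43\le\frac43+\frac{m-3}4$. $\square$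

## 7. A four-vertex part of cost $\frac32$, and why parts must be compared

The sensible first approach is to bound every part separately and add. Lemma 6 gives $\frac43$ for a part of size $3$ and an extra $\frac14$ per vertex beyond $3$. If all parts have size $3$ or $4$ this yields $\frac{4k}3+\frac d4$. That is too weak: to separate size $4$ from size $12$ we need an extra below $\frac2{27}$ per vertex.

Sharpening Lemma 6 cannot help. Take $C=\frac43\ell$ colors (with $3\mid\ell$) in four equal classes, let the $i$-th vertex of a part of size $4$ miss class $i$, and price every color at $\frac34$. Lists have size $\frac34C=\ell$ and the total price is $\ell$. Any three vertices share a class of $\ell/3\ge s$ colors, and all four share nothing. So $w'=\frac34$ for sets of size at most $3$, and $z=\frac32=\frac43+\frac16$. (Our normalization has total $\ell_0$ instead of $\ell$; this only multiplies by $\ell_0/\ell\ge1-10^{-10}$, as $Es\le\frac{\omega\delta k}{4B}$ and $\ell\ge\frac{4k}3$.) So the cost of a single part of size $4$ can exceed $\frac43$ by essentially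 $\frac16$, and $\frac16>\frac2{27}$. A bound that looks at one part at a time stops here.

Now look at a part of size $3$ under the same prices. If its lists lie in the same $\frac43\ell$ colors, each vertex misses only $\frac13\ell$ of them. The three lists then share at least $\frac13\ell\ge s$ colors, and the part costs only $\frac34$, far below $\frac43$. All parts face the same prices, and prices that are bad for size $4$ are good for size $3$. This gives the dichotomy behind the proof:

- If no part of size $3$ costs at least $\frac43-\delta$, we save $\delta$ in each of very many parts. The total saving is of order $\delta k$, which beats $d\le\delta k$ times a constant below $1$.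
- If even one part of size $3$ costs at least $\frac43-\delta$, the prices are almost determined: about $\frac32\ell_0$ colors of price about $\frac23$, and almost nothing else. Then every list that matters misses about a third of these colors, and the missed-set counting of Section 3 applies to every other part.

The first alternative hides one difficulty. Parts of size $1$ and $2$ push vertices into the large parts: the excess there is $D=d+2p_1+p_2$, not $d$. A part of size $1$ saves only $\frac13$ by Lemma 6 and admits two excess vertices, for which Lemma 6 may charge $\frac12$. For instance, for sizes $1$ and $5$ the bounds are $1+1.8=2.8>2\cdot\frac43$. So an expensive part of size $1$ must itself be exploited.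

**Lemma 7.** Let $\{v\}$ be a part of $G'$ of size $1$, $q=z(\{v\})$, and let $Q$ be a part of size $m$. Then $z(Q)(\ell_0-Es)\le\ell_0(1+(m-1)(1-q))$ whenever $q\le1$.

**Proof.** The idea is to use colors of $L(v)$, all of price at least $q$, as a base set on which almost all the money sits. At most $s-1$ colors of $L(v)$ are cheaper than $q=w'(\{v\})$, and $\ell-(s-1)\ge\ell_0$. So there is $H\subseteq L(v)$ with $|H|=\ell_0$ and all prices in $H$ at least $q$. Let $R=\mathcal C\setminus H$ and let $Y_H,Y_R$ be the total prices, so $Y_R=\ell_0-Y_H\le(1-q)\ell_0$.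

Let $S_c\subseteq Q$ be the set of vertices of $Q$ whose list contains $c$. For $c\in H\setminus\mathrm{Exc}(Q)$ we have $z(S_c)\le y_c$ by (4) (trivially if $S_c=\emptyset$), so
$$z(Q)\le y_c+\sum_{u\in Q,\ c\notin L(u)}w'(\{u\}).$$
Sum over these $c$, of which there are at least $\ell_0-Es$:
$$(\ell_0-Es)\,z(Q)\le Y_H+\sum_{u\in Q}w'(\{u\})\,|H\setminus L(u)|.$$
Since $|H\cap L(u)|=\ell-|R\cap L(u)|$,
$$|H\setminus L(u)|=\ell_0-\ell+|R\cap L(u)|=|R\cap L(u)|-Es\le|(R\cap L(u))\setminus\mathrm{Exc}(Q)|,$$
and each color of the last set has price at least $w'(\{u\})$ by (4). So each summand is at most $Y_R$, and the right side is at most $Y_H+mY_R=\ell_0+(m-1)Y_R\le\ell_0(1+(m-1)(1-q))$. $\square$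

## 8. Proposition 4 when every triple is cheap

Assume that every part $P$ of $G'$ of size $3$ has $z(P)<\frac43-\delta$, or that there is none.

**Step 1: a linear bound valid for all sizes.** We claim that there is $\lambda\in[0,\frac13]$ with
$$z(P)\le\tfrac43+\lambda(|P|-3)-\delta\quad\text{for all parts }P\text{ of }G'.$$
A linear bound is what we want, because the sum of $|P|-3$ over all parts is known. For $|P|=3$ it is the assumption. Let $q$ be the maximum of $z(P)$ over the parts of size $1$, if there are any; $q\le1$ by Lemma 6.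

*No part of size $1$, or $q\le0.82$.* Take $\lambda=0.255$. For $m=1$: $0.82\le\frac43-0.51-\delta$. For $m=2$: $1\le\frac43-0.255-\delta$. For $m\ge4$, Lemma 6 gives $z\le\frac43+0.25(m-3)\le\frac43+\lambda(m-3)-0.005$, and $\delta\le0.005$.

*$0.82<q\le1$.* Take $\lambda=\frac23-\frac q2-0.005\in[0.16,0.252]$. For $m=1$: $z\le q=\frac43-2\lambda-0.01$. For $m=2$: $1\le\frac43-\lambda-\delta$. For $4\le m\le B$ apply Lemma 7 with a part of size $1$ attaining $q$. It gives
$$z\le\big(1+(m-1)(1-q)\big)\Big(1+\frac{Es}{\ell_0-Es}\Big)\le1+(m-1)(1-q)+0.001,$$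
because $1+(m-1)(1-q)\le m\le B$ and $B\cdot\frac{Es}{\ell_0-Es}\le B\cdot\frac{\omega\delta k/(4B)}{1.2k}=\frac{\omega\delta}{4.8}\le0.001$. Let $\Delta(m)=\frac43+\lambda(m-3)-1-(m-1)(1-q)$. Then
$$\Delta(4)=\tfrac13+\lambda-3+3q=2.5q-2.005\ge0.045,\qquad\Delta(m+1)-\Delta(m)=\lambda-1+q=\tfrac q2-\tfrac13-0.005>0.$$
So $\Delta(m)\ge0.045$ for all $m\ge4$ and $z\le\frac43+\lambda(m-3)-0.04$. This proves the claim.

**Step 2: sum.** Over the parts of $G'$, $\sum(|P|-3)=n-3k'=d-3(k'-k)$. Hence
$$\sum z(P)\le(\tfrac43-\delta)k'+\lambda d-3\lambda(k'-k)\le\tfrac{4k}3-\delta k+\tfrac43(k'-k)+\tfrac d3.$$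
In case (b), $\frac43(k'-k)\le\frac{16k}{3B}\le\frac{16\delta k}{33}\le\frac{\delta k}2$ by (3) and $B\ge11/\delta$; in case (a) this term is $0$. As $d\le\delta k$, the sum is at most $\frac{4k}3-\delta k+\frac{\delta k}2+\frac{\delta k}3\le\frac{4k}3$. So Proposition 4 holds here.

## 9. An expensive triple makes all prices nearly $\frac23$

Now assume that some part $P=\{1,2,3\}$ of $G'$ has $z:=z(P)\ge\frac43-\delta$.

**Step 1: the price structure.** Use the notation of the proof of Lemma 6(2) with $X=P$. Since $z>1$, (5) gives $\sum M_i\le2$. The other two $M$'s sum to at least $z$, so $M_i\le2-z\le\frac23+\delta$, and therefore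
$$q_i\ge z-M_i\ge\tfrac23-2\delta=:b.$$
Let $U_0=L'(1)\cup L'(2)\cup L'(3)$, $u=|U_0|$, $R=\mathcal C\setminus U_0$, and let $Y_R$ be the total price of $R$. Each color $c\in U_0$ has $y_c\ge z(S'_c)\ge b$. The $t$ colors with $S'_c=P$ have price at least $z\ge2b$. Counting incidences, $3\ell_0=\sum_c|S'_c|\le3t+2(u-t)=2u+t$. Hence
$$\ell_0=Y\ge b(u-t)+2bt+Y_R=b(u+t)+Y_R\ge b\,\frac{3\ell_0+t}2+Y_R,\qquad\tfrac32b=1-3\delta,$$
so $Y_R+\frac{bt}2\le3\delta\ell_0$. In particular $Y_R\le3\delta\ell_0$: almost no money lies outside $U_0$. Further, $bu\le Y$ gives $u\le\ell_0/b$, and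
$$\sum_{c\in U_0}(y_c-b)\le\ell_0-bu\le\ell_0-b\,\frac{3\ell_0-t}2=3\delta\ell_0+\frac{bt}2\le6\delta\ell_0.$$
Put $e=b+\sqrt\delta\le\frac23+\sqrt\delta$ and $U_1=\{c\in U_0:y_c\le e\}$. Each color of $U_0\setminus U_1$ contributes more than $\sqrt\delta$ to the last sum, so $|U_0\setminus U_1|\le6\sqrt\delta\,\ell_0$.

**Step 2: vertices with many colors outside are nearly free.** Let $Q$ be a part of $G'$ of size $m\ge4$. Call $v\in Q$ *loose* if $|L(v)\cap R|\ge\sqrt\delta\,\ell_0$. At most $s-1$ colors of $L(v)$ are cheaper than $w'(\{v\})$, and $s\le\frac12\sqrt\delta\,\ell_0$. So for a loose $v$ at least $\frac12\sqrt\delta\,\ell_0$ colors of $R$ have price at least $w'(\{v\})$, and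
$$w'(\{v\})\le\frac{Y_R}{\frac12\sqrt\delta\,\ell_0}\le\frac{3\delta\ell_0}{\frac12\sqrt\delta\,\ell_0}=6\sqrt\delta.$$
Let $Q'$ be the set of vertices of $Q$ that are not loose. For $v\in Q'$,
$$|L(v)\cap U_1|\ge\ell-\sqrt\delta\,\ell_0-6\sqrt\delta\,\ell_0\ge(1-7\sqrt\delta)\ell_0.$$
If $Q'\ne\emptyset$, this gives $u_1:=|U_1|\ge0.9\ell_0$. Since $u_1\le u\le\ell_0/b$, we have $\ell_0\ge bu_1$. Also $(1-7\sqrt\delta)b\ge\frac23-2\delta-\frac{14}3\sqrt\delta\ge\frac23-6\sqrt\delta$. So
$$|U_1\setminus L(v)|\le u_1-(1-7\sqrt\delta)bu_1\le u_1(\tfrac13+6\sqrt\delta)\qquad(v\in Q').\tag{6}$$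
We are back in the situation of Section 3: a pool $U_1$ of colors of price at most $e\approx\frac23$, and every vertex of $Q'$ misses at most about a third of it.

**Step 3: missed sets of a set $T\subseteq Q'$.** Let $\emptyset\ne T\subseteq Q'$, $i=|T|$, and for $c\in U_1$ let $N_c=\{v\in T:c\notin L(v)\}$ be the set of vertices missing $c$. Call $N\subseteq T$ *popular* if $N_c=N$ for at least $s$ colors $c\in U_1$. If $N\ne T$ is popular, these $s$ colors lie in $L(T\setminus N)$ and have price at most $e$, so $w'(T\setminus N)\le e$: for the price $e$ we serve everything but $N$. At most $2^i(s-1)\le Es\le0.9\sqrt\delta\,\ell_0\le\sqrt\delta\,u_1$ colors $c\in U_1$ have unpopular $N_c$. Let $U_2$ be the set of the other colors of $U_1$; so $|U_2|\ge(1-\sqrt\delta)u_1$.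

**Step 4: if $i\le11$ then $z(T)\le2e$.** This is the robust form of "eleven are not enough". Suppose $z(T)>2e$. Then $\emptyset$ is not popular, since otherwise $z(T)\le w'(T)\le e$. Also no two popular sets $N,N'$ are disjoint: being nonempty and disjoint, both would differ from $T$, and since $(T\setminus N)\cup(T\setminus N')=T$ we would get $z(T)\le w'(T\setminus N)+w'(T\setminus N')\le2e$.

*Many colors are missed by at most three vertices.* By (6), $\sum_{c\in U_2}|N_c|\le11u_1(\frac13+6\sqrt\delta)$. Let $A=\{c\in U_2:|N_c|\le3\}$. The sum is at least $4(|U_2|-|A|)$, so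
$$4|A|\ge4(1-\sqrt\delta)u_1-11u_1(\tfrac13+6\sqrt\delta)=u_1(\tfrac13-70\sqrt\delta).$$
Since $\sqrt\delta\le10^{-5}$, we get $|A|\ge u_1(\frac1{12}-17.5\sqrt\delta)\ge u_1/13$.

*One small set $N$ occurs with positive density.* There are at most $11+55+165=231$ nonempty subsets of $T$ of size at most $3$, and $N_c\ne\emptyset$ for $c\in U_2$. So some popular $N$ with $1\le|N|\le3$ equals $N_c$ for at least $\frac{u_1}{13\cdot231}=\frac{u_1}{3003}$ colors $c\in U_2$.

*Some vertex of $N$ misses too much.* All $N_c$ with $c\in U_2$ are popular, hence meet $N$, and those equal to $N$ meet it in $|N|$ elements. So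
$$\sum_{v\in N}|\{c\in U_2:v\in N_c\}|=\sum_{c\in U_2}|N\cap N_c|\ge|U_2|+(|N|-1)\frac{u_1}{3003}.$$
If $|N|=3$, some $v\in N$ has $|U_1\setminus L(v)|\ge u_1\big(\frac13-\frac{\sqrt\delta}3+\frac2{9009}\big)>u_1(\frac13+6\sqrt\delta)$, because $\frac2{9009}>2\cdot10^{-4}$ while $\frac{19}3\sqrt\delta<7\cdot10^{-5}$. If $|N|\le2$, some $v\in N$ has $|U_1\setminus L(v)|\ge\frac12|U_2|>0.4u_1$. Both contradict (6).

**Step 5: if $i\ge12$ then $z(T)\le\frac43+\frac2{27}(i-3)+3\sqrt\delta$.** The idea is to buy one color at price at most $e$ that leaves only a third of $T$, and to repeat. We use induction on $i$. By (6), the average of $|N_c|$ over $U_2$ is at most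
$$i\,\frac{\frac13+6\sqrt\delta}{1-\sqrt\delta}\le i(\tfrac13+7\sqrt\delta);$$
the last inequality amounts to $7\delta\le\frac23\sqrt\delta$. So some popular $N$ has $|N|\le i(\frac13+7\sqrt\delta)<i$, and $z(T)\le w'(T\setminus N)+z(N)\le e+z(N)$.

If $|N|\le11$, then $z(N)\le2e$ by Step 4 applied to $N$ (or $N=\emptyset$). So $z(T)\le3e\le2+3\sqrt\delta\le\frac43+\frac2{27}(i-3)+3\sqrt\delta$, since $\frac2{27}\cdot9=\frac23$.

If $|N|\ge12$, then $i(\frac13+7\sqrt\delta)\ge12$ forces $i\ge36$, because $35(\frac13+7\cdot10^{-5})<12$. Also $|N|\le0.34i$. By induction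
$$z(T)\le e+\tfrac43+\tfrac2{27}(0.34i-3)+3\sqrt\delta,$$
which is at most the claimed bound since $e\le1.76=\frac2{27}\cdot0.66\cdot36\le\frac2{27}\cdot0.66\,i$.

**Step 6: the bound for $Q$.** Let $j=|Q'|$. By subadditivity and Step 2, $z(Q)\le z(Q')+6\sqrt\delta\,m$, and $m\le4(m-3)$ as $m\ge4$. In case (a), $j\le m\le11$. Use Steps 4 and 5 with $T=Q'$ (cost $0$ if $Q'=\emptyset$).

- If $j\le11$: $z(Q)\le2e+6\sqrt\delta\,m\le\frac43+2\sqrt\delta+24\sqrt\delta(m-3)$.
- If $j\ge12$, which happens only in case (b): $z(Q)\le\frac43+\frac2{27}(j-3)+3\sqrt\delta+24\sqrt\delta(m-3)$.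

As $m-3\ge1$ and $j\le m$, we get with $\kappa=30\sqrt\delta\le\frac\omega4$
$$z(Q)\le\tfrac43+(\beta+\kappa)(m-3)\quad\text{for every part }Q\text{ of }G'\text{ of size }m\ge4.\tag{7}$$

**Step 7: sum over all parts.** By Lemma 6, parts of size $1$ or $2$ cost at most $1=\frac43-\frac13$ and parts of size $3$ at most $\frac43$. The sum of $m-3$ over parts of $G'$ of size $m\ge4$ is at most $D=d+2p_1+p_2$. By (7) and (3), with $\epsilon_B=0$ in case (a) and $\epsilon_B=\frac43\cdot\frac4{3B}=\frac{16}{9B}\le\frac\omega4$ in case (b),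
$$\sum z(P)\le\tfrac43k'+(\beta+\kappa)D-\tfrac{p_1+p_2}3\le\tfrac{4k}3+(\beta+\kappa+\epsilon_B)(d+2p_1+p_2)-\tfrac{p_1+p_2}3.$$
Since $2(\beta+\kappa+\epsilon_B)\le\frac4{27}+\omega<\frac13$, the terms with $p_1$ and $p_2$ are nonpositive in total. This time the small parts pay for themselves without Lemma 7. Therefore
$$\sum z(P)\le\tfrac{4k}3+(\beta+\kappa+\epsilon_B)d\le\tfrac{4k}3+(\beta+\tfrac\omega2)d.$$

Together with Section 8 this proves Proposition 4. By (2) and Proposition 3, $G'\supseteq G$ is $L$-colorable whenever all lists have size $\ell=\lceil\frac{4k}3+(\beta+\omega)d\rceil$. This is (a) for $\beta=0$ and (b) for $\beta=\frac2{27}$, and (c) was proved in Section 3. So Theorem 1 holds and, by Corollary 2, the conjecture is false. $\blacksquare$
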